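\title{Transport between the positive and negative parts of a Laplace eigenfunction}

\begin{abstract}
Let $\phi$ be a real eigenfunction of the Laplacian with eigenvalue $L>0$ on a compact Riemannian manifold without boundary. We prove that the Vaserstein distance $W_p(\phi^+,\phi^-)$ is comparable to $L^{-1/2}\|\phi\|_{L^1}^{1/p}$ for every $1\le p\le\infty$, with constants that depend only on the manifold. This confirms a conjecture of Steinerberger. The upper bound comes from an explicit coupling, built from a nonnegative averaging kernel that is supported at distance $O(L^{-1/2})$ from the diagonal and annihilates the eigenspace. The lower bound comes from smoothing the sign of $\phi$ by the heat flow. For functions whose spectrum lies in a window, two-sided bounds hold for $p<\infty$, while the upper bound fails for $p=\infty$.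
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Transport between the two parts of a function}

Let $(M,g)$ be a smooth, compact, connected Riemannian manifold without boundary, of dimension $d$, with volume form $dV$, distance $r(x,y)$ and diameter $D$. Let $\mu,\nu$ be nonnegative Borel measures on $M$ of the same finite mass $m>0$. A \emph{coupling} of $\mu$ and $\nu$ is a nonnegative Borel measure $\pi$ on $M\times M$ with marginals $\mu$ and $\nu$, that is, $\pi(A\times M)=\mu(A)$ and $\pi(M\times A)=\nu(A)$ for Borel sets $A$; it records how much mass is moved from where to where. The Vaserstein (Wasserstein) distances are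
\[
W_p(\mu,\nu)=\Big(\inf_\pi\int_{M\times M}r(x,z)^p\,d\pi(x,z)\Big)^{1/p}\quad(1\le p<\infty),\qquad
W_\infty(\mu,\nu)=\inf_\pi\ \operatorname{ess\,sup}_\pi r,
\]
with infima over all couplings. Thus $m^{-1/p}W_p$ is the $L^p$ average of the distance traveled in the best plan, and $W_\infty$ is the longest trip in the best plan.

Let $f\in L^1(M)$ be real, nonzero and of mean zero, and put $f^+=\max\{f,0\}$, $f^-=\max\{-f,0\}$. The measures $f^+dV$ and $f^-dV$ have the same mass $m=\frac12\|f\|_1$, and we write $W_p(f^+,f^-)$ for their distance. It is small when $f$ oscillates on a short scale, so that positive mass finds negative mass nearby. Three elementary facts are used throughout; for $p=\infty$ read $1/p=0$. First, replacing $f$ by $af$ with $a>0$ multiplies $W_p(f^+,f^-)$ by $a^{1/p}$. Second, every coupling has mass $m$, so H\"older's inequality gives $\int r\,d\pi\le m^{1-1/p}\|r\|_{L^p(\pi)}$ and $\|r\|_{L^p(\pi)}\le m^{1/p}\|r\|_{L^\infty(\pi)}$. Couplings exist (take $m^{-1}\mu\otimes\nu$), and therefore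
\begin{equation}\label{eq:holder}
m^{-1}W_1(f^+,f^-)\ \le\ m^{-1/p}W_p(f^+,f^-)\ \le\ W_\infty(f^+,f^-)\ \le\ D .
\end{equation}
Third, if $|u(x)-u(z)|\le\ell\, r(x,z)$ for all $x,z$, then $\int fu\,dV=\int(u(x)-u(z))\,d\pi\le\ell\int r\,d\pi$ for every coupling $\pi$, so
\begin{equation}\label{eq:lip}
\int_M fu\,dV\le \ell\, W_1(f^+,f^-).
\end{equation}
This applies to every smooth $u$ with $|\nabla u|\le\ell$, by integration along a minimizing geodesic.

\subsection{Eigenfunctions}

Let $\Delta=\operatorname{div}\nabla$, so that $-\Delta$ has eigenvalues $0=\lambda_0<\lambda_1\le\lambda_2\le\cdots$. An eigenfunction $-\Delta\phi=L\phi$ with $L>0$ has mean zero, because $L\int\phi=-\int\Delta\phi=0$. The only length that $L$ defines is the wavelength scale $L^{-1/2}$, and on the circle this is the distance that mass has to travel.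

\begin{example}\label{ex:circle}
Let $M=\mathbb R/2\pi\mathbb Z$ and $\phi(x)=\cos nx$, so $L=n^2$ and $m=2$. The translation $x\mapsto x+\pi/n$ carries $\phi^+$ to $\phi^-$, hence $W_\infty(\phi^+,\phi^-)\le\pi/n$. Let $u(x)$ be minus the distance from $x$ to $(2\pi/n)\mathbb Z$. It is $1$-Lipschitz with $u'=-\operatorname{sgn}\sin nx$, so integration by parts gives $\int\phi u=n^{-1}\int|\sin nx|\,dx=4/n=2m/n$. By \eqref{eq:lip} and \eqref{eq:holder},
\[
2L^{-1/2}m^{1/p}\le W_p(\phi^+,\phi^-)\le\pi L^{-1/2}m^{1/p}\qquad(1\le p\le\infty).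
\]
\end{example}

One guesses the same behavior on every manifold. The question is posed in \cite{CMO} as a conjecture of Steinerberger:
\begin{quote}
Let $p\ge1$. Are there constants $0<c\le C$, depending only on $p$ and $(M,g)$, such that every real $L^2$-normalized eigenfunction $-\Delta\phi=L\phi$ with $L>0$ satisfies
\[
c\,L^{-1/2}\|\phi\|_{1}^{1/p}\le W_p(\phi^+,\phi^-)\le C\,L^{-1/2}\|\phi\|_1^{1/p}\ ?
\]
\end{quote}
All three terms scale in the same way under $\phi\mapsto a\phi$, so the normalization plays no role and we drop it. By \eqref{eq:holder}, the strongest lower bound is the one for $p=1$ and the strongest upper bound is the one for $p=\infty$. We prove these two.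

\subsection{Results}

Fix $K\ge0$ with $\operatorname{Ric}(v,v)\ge-K|v|^2$ for all tangent vectors $v$; it exists by compactness. Let $j=j_{d/2-1,1}$ be the first positive zero of the Bessel function $J_{d/2-1}$.

\begin{theorem}\label{thm:eigen}
There is $C=C(M,g)$ such that for every real eigenfunction $-\Delta\phi=L\phi$ with $L>0$ and every $p\in[1,\infty]$, with $m=\frac12\|\phi\|_1$,
\[
2e^{-\frac12-\frac K{2L}}\,L^{-1/2}m^{1/p}\ \le\ W_p(\phi^+,\phi^-)\ \le\ C\,L^{-1/2}m^{1/p}.
\]
Moreover, for every $\varepsilon>0$ there is $L_\varepsilon$ such that $W_\infty(\phi^+,\phi^-)\le(2j+\varepsilon)L^{-1/2}$ whenever $L\ge L_\varepsilon$.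
\end{theorem}

Since $L\ge\lambda_1$ and $\frac12\|\phi\|_1^{1/p}\le m^{1/p}\le\|\phi\|_1^{1/p}$, the question has a positive answer for every $p\ge1$ and also for $p=\infty$, with constants $c=e^{-1/2-K/(2\lambda_1)}$ and $C$ that do not depend on $p$. For $d=1$ we have $j=\pi/2$, so $2j=\pi$ is the constant of the translation in Example~\ref{ex:circle}.

How much of this needs an exact eigenfunction? The next theorem separates the two bounds: absence of low frequencies gives the upper bound for finite $p$, absence of high frequencies gives the lower bound.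

\begin{theorem}\label{thm:window}
\begin{itemize}
\item[(a)] Let $1\le p<\infty$ and $L>0$, and let $f\in L^1(M)$ be real with $\int fe\,dV=0$ for all constants $e$ and all eigenfunctions $e$ of eigenvalue less than $L$. Then $W_p(f^+,f^-)\le C(p,M,g)\,L^{-1/2}\|f\|_1^{1/p}$.
\item[(b)] Let $\Lambda\ge\lambda_1$ and let $f\ne0$ be a real linear combination, of mean zero, of eigenfunctions with eigenvalues at most $\Lambda$. Then $W_p(f^+,f^-)\ge c(M,g)\,\Lambda^{-1/2}\|f\|_1^{1/p}$ for all $p\in[1,\infty]$.
\item[(c)] In \textup{(a)} one cannot take $p=\infty$: for every $L>0$, the supremum of $W_\infty(f^+,f^-)$ over nonzero $f\in L^\infty(M)$ as in \textup{(a)} equals $D$. Moreover, on the circle $\mathbb R/2\pi\mathbb Z$ and for fixed $\Lambda_0>1$, there is no constant $C(\Lambda_0)$ such that $W_\infty(f^+,f^-)\le C(\Lambda_0)L^{-1/2}$ holds for all $L>0$ and all nonzero real $f$ with spectrum in $[L,\Lambda_0L]$.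
\end{itemize}
\end{theorem}

So for $p<\infty$ a function with spectrum in $[L,\Lambda]$ has $W_p(f^+,f^-)/\|f\|_1^{1/p}$ between $c\Lambda^{-1/2}$ and $CL^{-1/2}$, while the bound for $W_\infty$ is specific to exact eigenfunctions.

\begin{remark}\label{rem:connected}
If $M$ is not connected, put $r=\infty$ between its finitely many components. The restriction of $\phi$ to a component has mean zero, and a coupling of finite cost is a sum of couplings on the components. Hence $W_p^p$ is the sum, and $W_\infty$ the maximum, of the corresponding quantities on the components where $\phi\ne0$, and Theorem~\ref{thm:eigen} carries over.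
\end{remark}

Both upper bounds rest on one device, which turns an averaging kernel into a coupling (Section~\ref{sec:glue}). Sections~\ref{sec:upper} and \ref{sec:lower} prove Theorem~\ref{thm:eigen}; Sections~\ref{sec:windows} and \ref{sec:infty} prove Theorem~\ref{thm:window}. The letters $C,c$ denote positive constants that depend only on $(M,g)$ and on the parameters named in each place; they may change from line to line. $B(x,\rho)$ is the open ball of radius $\rho$ in $M$, and $B_R$ is the open ball of radius $R$ about $0$ in $\mathbb R^d$.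

\section{Couplings from averaging kernels}\label{sec:glue}

A general manifold has no translation that carries $\phi^+$ to $\phi^-$, and we know nothing about the shape of the sets where $\phi$ is positive or negative. Instead of moving $f^+$ to $f^-$ directly, we move both to a common measure. Let each point $x$ spread its mass according to a probability density $Q(x,\cdot)$. If the spread of $f$ is zero, then $f^+$ and $f^-$ spread to the same density $q$, and at each meeting point $y$ we match the incoming positive mass with the incoming negative mass proportionally.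

\begin{lemma}\label{lem:glue}
Let $f\in L^1(M)$ be real, nonzero and of mean zero, $m=\frac12\|f\|_1$, and let $Q\ge0$ be a bounded Borel function on $M\times M$ such that
\begin{itemize}
\item[(i)] $\int Q(x,y)\,dV(y)=1$ for almost every $x$;
\item[(ii)] $\int f(x)Q(x,y)\,dV(x)=0$ for almost every $y$.
\end{itemize}
If $Q(x,y)=0$ whenever $r(x,y)\ge\delta$, then $W_\infty(f^+,f^-)\le2\delta$. If $p<\infty$ and $\int r(x,y)^pQ(x,y)\,dV(y)\le A^p$ for almost every $x$, then $W_p(f^+,f^-)\le2Am^{1/p}$.
\end{lemma}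

\begin{proof}
Let $q(y)=\int f^+(x)Q(x,y)\,dV(x)$, which is finite because $Q$ is bounded. By (ii), $q(y)=\int f^-(z)Q(z,y)\,dV(z)$ for almost every $y$. Let $\Pi$ be the measure on $M\times M\times M$ with density
\[
\frac{f^+(x)Q(x,y)\,f^-(z)Q(z,y)}{q(y)}\,1_{\{q>0\}}(y)
\]
in the variables $(x,y,z)$. Integrating over $z$ leaves $f^+(x)Q(x,y)1_{\{q>0\}}(y)$. The indicator can be dropped almost everywhere, since $\iint f^+(x)Q(x,y)1_{\{q=0\}}(y)=\int_{\{q=0\}}q=0$. So the $(x,y)$-marginal of $\Pi$ has density $f^+(x)Q(x,y)$, and by the same computation with $x$ and $z$ exchanged the $(y,z)$-marginal has density $f^-(z)Q(z,y)$. By (i), the $x$-marginal is $f^+dV$ and the $z$-marginal is $f^-dV$. Hence the $(x,z)$-marginal $\pi$ of $\Pi$ is a coupling.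

If $Q$ vanishes for $r\ge\delta$, then $r(x,z)\le r(x,y)+r(z,y)<2\delta$ wherever the density of $\Pi$ is positive. In the second case, $r(x,z)^p\le2^{p-1}(r(x,y)^p+r(z,y)^p)$ gives
\[
\int r^p\,d\pi\le2^{p-1}\iint\big(f^+(x)+f^-(x)\big)Q(x,y)\,r(x,y)^p\,dV(y)\,dV(x)\le2^{p-1}\cdot2mA^p.\qedhere
\]
\end{proof}

The nonnegativity of $Q$ is what makes $\Pi$ a nonnegative measure, and it is the property that costs work later. The circle shows what the kernel looks like for an eigenfunction.

\begin{example}\label{ex:kernel}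
Let $M=\mathbb R/2\pi\mathbb Z$, $L=n^2$ with $n\ge2$, and $\phi(x)=\cos(nx+\alpha)$. The integral of $\phi$ over the arc of half-length $\rho$ centered at $y$ is $2n^{-1}\sin(n\rho)\,\phi(y)$. Positive and negative mass balance in all arcs of half-length $\rho$ exactly when $n\rho\in\pi\mathbb Z$, so we take
\[
Q(x,y)=\frac n{2\pi}\,1_{\{r(x,y)<\pi/n\}} .
\]
Each arc is a full period, so $q=\frac n{2\pi}\cdot\frac2n=\frac1\pi$, the coupling has density $\frac{n^2}{4\pi}\phi^+(x)\phi^-(z)\,(2\pi/n-r(x,z))^+$, and $W_\infty(\phi^+,\phi^-)\le2\pi/n$.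

The exact radius $\pi/n$ has no analogue on a manifold, but another description of $Q$ does. Put
\[
H(x,y)=\frac{1+\cos n(x-y)}{2\pi n}\quad\text{for }r(x,y)<\pi/n,\qquad H=0\ \text{ otherwise.}
\]
Inside the arc, $(\partial_x^2+L)H=n^2/(2\pi n)=Q$. At the endpoints $H$ and $\partial_xH$ vanish, so two integrations by parts give $\int\phi\,Q\,dx=\int H\,(\phi''+L\phi)\,dx=0$, which is (ii). Finally $\int H(x,y)\,dy=\frac1{2\pi n}\cdot\frac{2\pi}n=\frac1L$, and $(\partial_x^2+L)\frac1L=1$, which is (i).
\end{example}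

The lesson is to prescribe $H$ and define $Q=(\Delta_x+L)H$. Then (ii) holds exactly for any $H$ that vanishes to second order at the edge of its support, (i) holds exactly once $\int H(x,y)\,dV(y)=1/L$, and only the inequality $Q\ge0$ remains. A strict inequality survives the small errors caused by curvature.

\section{The upper bound for eigenfunctions}\label{sec:upper}

\subsection{Euclidean profiles}

At the scale $L^{-1/2}$ the manifold is almost Euclidean, and after rescaling $\Delta+L$ becomes $\Delta_{\mathbb R^d}+1$. We need a radial function on a ball $B_R$ that vanishes with its gradient on $\partial B_R$ and whose image under $\Delta_{\mathbb R^d}+1$ is positive. We write it as a function of $|w|^2$, because on the manifold $r^2$ is smooth across the diagonal and $r$ is not. From $|\nabla|w|^2|^2=4|w|^2$ and $\Delta|w|^2=2d$ we get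
\[
(\Delta_{\mathbb R^d}+1)\big[\eta(|w|^2)\big]=\mathcal A\eta(|w|^2),\qquad\mathcal A\eta(s):=4s\,\eta''(s)+2d\,\eta'(s)+\eta(s).
\]

\begin{definition}\label{def:adm}
A pair $(\eta,R)$ with $R>0$ and $\eta\in C^\infty([0,R^2])$ is \emph{admissible} if $\eta(R^2)=\eta'(R^2)=0$ and there is $\kappa>0$ with $\mathcal A\eta\ge\kappa$ on $[0,R^2]$.
\end{definition}

Example~\ref{ex:kernel} is the case $d=1$, $R=\pi$, $\eta(w^2)=1+\cos w$, $\mathcal A\eta=1$. We do not require $\eta\ge0$, but its integral is positive: the normal derivative of $\eta(|w|^2)$ on $\partial B_R$ is $2R\,\eta'(R^2)=0$, so the divergence theorem gives $\int_{B_R}\Delta[\eta(|w|^2)]\,dw=0$ and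
\begin{equation}\label{eq:c0}
c_0:=\int_{B_R}\eta(|w|^2)\,dw=\int_{B_R}\mathcal A\eta(|w|^2)\,dw>0 .
\end{equation}
The simplest function with a double zero at $R^2$ already works.

\begin{lemma}\label{lem:explicit}
The pair $\eta(s)=(R^2-s)^2$, $R=d+2$, is admissible.
\end{lemma}

\begin{proof}
With $t=R^2-s$ we have $\eta'=-2t$ and $\eta''=2$, so
\[
\mathcal A\eta=8(R^2-t)-4dt+t^2=(t-2d-4)^2+8R^2-4(d+2)^2\ge4(d+2)^2.\qedhere
\]
\end{proof}

This profile suffices for the two-sided bound. For the constant $2j$ we need to know how small $R$ can be. Let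
\[
\mathcal J(\rho)=\sum_{k\ge0}\frac{(-1)^k\,\Gamma(d/2)}{k!\,\Gamma(k+d/2)}\Big(\frac\rho2\Big)^{2k}=\Gamma(d/2)\Big(\frac2\rho\Big)^{d/2-1}J_{d/2-1}(\rho).
\]
Since $\Delta|w|^{2k}=2k(2k+d-2)|w|^{2k-2}$, the function $\mathcal J(|w|)$ solves $(\Delta+1)\mathcal J=0$ in $\mathbb R^d$. It equals $1$ at the origin, its first positive zero is $j$, and for $d=1$ it is $\cos\rho$. For a smooth radial function $v$ on $\overline{B_R}$, Green's formula reads
\begin{equation}\label{eq:greenJ}
\int_{B_R}\mathcal J\,(\Delta+1)v\,dw=|\partial B_R|\,\big(\mathcal J(R)v'(R)-\mathcal J'(R)v(R)\big).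
\end{equation}
For an admissible pair the right side vanishes, so the positive function $\mathcal A\eta(|w|^2)$ is orthogonal to $\mathcal J$. This is impossible if $R\le j$, where $\mathcal J>0$ in $B_R$. The next lemma shows that there is no other obstruction for $R$ near $j$.

\begin{lemma}\label{lem:sharp}
There is $R_1>j$ such that every $R\in(j,R_1)$ belongs to an admissible pair $(\eta,R)$.
\end{lemma}

\begin{proof}
In the radial variable the equation for $\mathcal J$ is $(\rho^{d-1}\mathcal J')'=-\rho^{d-1}\mathcal J$. The right side is negative on $(0,j)$ and $\rho^{d-1}\mathcal J'$ vanishes at $0$, so $\mathcal J'<0$ on $(0,j]$, and by continuity on $(0,R_1)$ for some $R_1>j$. Fix $R\in(j,R_1)$. Then $\mathcal J<0$ on $(j,R]$, and \eqref{eq:greenJ} with $v=1$ gives $\int_{B_R}\mathcal J=-|\partial B_R|\mathcal J'(R)>0$.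

We first choose the right-hand side so that it is orthogonal to $\mathcal J$. Take $\beta\in C_c^\infty((j,R))$ with $\beta\ge0$, $\beta\neq0$. Then $\int_{B_R}\beta\mathcal J<0$, so after multiplying $\beta$ by a positive constant we have $\int_{B_R}(1+\beta)\mathcal J\,dw=0$. Let $v_0$ solve the linear equation
\[
v''+\frac{d-1}\rho\,v'+v=1+\beta(\rho)\quad\text{on }(0,R],\qquad v(j)=1,\quad v'(j)=0 .
\]
The coefficients are smooth on $(0,\infty)$, so $v_0$ is smooth on $(0,R]$, and by uniqueness $v_0=1$ on $(0,j]$. Put $v=v_0-a\mathcal J$ with $a=v_0(R)/\mathcal J(R)$. Then $v(|w|)$ is smooth on $\overline{B_R}$, $(\Delta+1)v=1+\beta$ and $v(R)=0$. Now \eqref{eq:greenJ} gives $0=|\partial B_R|\mathcal J(R)v'(R)$, so $v'(R)=0$. Let $\eta(s)=v(\sqrt s)$. It is smooth for $s>0$, and for $s<j^2$ it equals $1-a\mathcal J(\sqrt s)$, a convergent power series in $s$. Finally $\eta(R^2)=0$, $\eta'(R^2)=v'(R)/(2R)=0$ and $\mathcal A\eta(s)=1+\beta(\sqrt s)\ge1$.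
\end{proof}

\subsection{Normal coordinates}

Let $\iota>0$ be the injectivity radius of $M$. The map $(x,v)\mapsto(x,\exp_xv)$ is a diffeomorphism from $\{(x,v)\in TM:|v|<\iota\}$ onto $\{r<\iota\}\subset M\times M$, and $r(x,\exp_xv)=|v|$; in particular $r^2$ is smooth on $\{r<\iota\}$. The volume form at $\exp_xv$ is $\theta(x,v)\,dv$, where $\theta$ is smooth and positive and $\theta(x,0)=1$. For fixed $y$ and $0<r(x,y)<\iota$ we have $|\nabla_xr|=1$, and in polar coordinates centered at $y$
\[
\Delta_x[u(r)]=u''(r)+\Big(\frac{d-1}r+\partial_r\log\theta(y,\cdot)\Big)u'(r).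
\]
On the compact set $\{|v|\le\iota/2\}$ the first derivatives of $\theta$ and $\log\theta$ are bounded. Taking $u(r)=r^2$, we obtain on $\{r\le\iota/2\}$
\begin{equation}\label{eq:rsq}
|\nabla_xr^2|^2=4r^2,\qquad\Delta_xr^2=2d+E,\qquad|E|=|2r\,\partial_r\log\theta|\le Cr .
\end{equation}

\subsection{The kernel on the manifold}

\begin{proposition}\label{prop:kernel}
Let $(\eta,R)$ be admissible. There is $L_0$ such that for every $L\ge L_0$, with $\delta=RL^{-1/2}$, there is a bounded Borel function $Q$ on $M\times M$, positive on $\{r<\delta\}$ and zero elsewhere, such that $\int Q(x,y)\,dV(y)=1$ for almost every $x$, and $\int\phi(x)Q(x,y)\,dV(x)=0$ for every $y$ and every $\phi$ with $-\Delta\phi=L\phi$.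
\end{proposition}

\begin{proof}
Constants may depend on $(\eta,R)$ but not on $L$. Let $L\ge1$ be so large that $\delta<\iota/2$.

\emph{Step 1: the transplanted profile.} Put $h(x,y)=\eta(L\,r(x,y)^2)$ for $r(x,y)\le\delta$ and $h=0$ otherwise. On $\{r<\delta\}$ write $\sigma=Lr^2<R^2$. The chain rule and \eqref{eq:rsq} give $\nabla_xh=L\eta'(\sigma)\nabla_xr^2$ and
\[
\Delta_xh=L^2\eta''(\sigma)\,4r^2+L\eta'(\sigma)(2d+E)=L\big(4\sigma\eta''(\sigma)+2d\,\eta'(\sigma)\big)+L\eta'(\sigma)E .
\]
As $r\le RL^{-1/2}$, it follows that on $\{r<\delta\}$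
\begin{equation}\label{eq:h}
(\Delta_x+L)h=L\,\mathcal A\eta(\sigma)+L\eta'(\sigma)E\ge\kappa L-C\sqrt L,\qquad|h|\le C,\qquad|\nabla_xh|\le C\sqrt L .
\end{equation}

\emph{Step 2: normalization.} On a curved manifold $\int h(x,y)\,dV(y)$ depends on $x$, so we must divide by it. The divisor is a function of $x$, the variable on which $\Delta_x+L$ acts, so its derivatives enter $Q$. They are harmless because the divisor varies on the scale of the geometry, not of the wavelength. Let $b(x)=L^{d/2}\int_Mh(x,y)\,dV(y)$. Cover $M$ by finitely many compact sets, each contained in an open set that carries a smooth orthonormal frame $X_1,\dots,X_d$, and on such a set put $\tilde\theta(x,w)=\theta(x,\sum_kw_kX_k(x))$. Substituting $y=\exp_x(L^{-1/2}\sum_kw_kX_k(x))$, we find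
\[
b(x)=\int_{B_R}\eta(|w|^2)\,\tilde\theta(x,L^{-1/2}w)\,dw .
\]
Here $|L^{-1/2}w|\le\iota/2$, and $x$ enters only through the smooth function $\tilde\theta$. So $b$ is smooth, differentiation under the integral gives $|\nabla b|+|\Delta b|\le C$, and $|\tilde\theta(x,w)-1|\le C|w|$ gives $|b-c_0|\le CL^{-1/2}$. By \eqref{eq:c0}, $c_0/2\le b\le2c_0$ for large $L$. From $\nabla b^{-1}=-b^{-2}\nabla b$ and $\Delta b^{-1}=-b^{-2}\Delta b+2b^{-3}|\nabla b|^2$ we get
\begin{equation}\label{eq:b}
b^{-1}\ge\frac1{2c_0},\qquad|\nabla b^{-1}|\le C,\qquad|\Delta b^{-1}|\le C .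
\end{equation}
Define $H(x,y)=L^{d/2-1}h(x,y)/b(x)$, so that
\begin{equation}\label{eq:Hmass}
\int_MH(x,y)\,dV(y)=\frac1L\qquad\text{for all }x .
\end{equation}

\emph{Step 3: positivity.} Let $Q=(\Delta_x+L)H$ on $\{r<\delta\}$ and $Q=0$ elsewhere. On $\{r<\delta\}$ it is the restriction of a continuous function on the compact set $\{r\le\delta\}$, so $Q$ is bounded and Borel. By the product rule, \eqref{eq:h} and \eqref{eq:b}, on $\{r<\delta\}$ and for large $L$,
\[
L^{1-d/2}Q=b^{-1}(\Delta_x+L)h+2\langle\nabla_xh,\nabla b^{-1}\rangle+h\,\Delta b^{-1}\ge\frac{\kappa L-C\sqrt L}{2c_0}-C\sqrt L-C .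
\]
The right side is positive for $L\ge L_0$.

\emph{Step 4: the two identities.} Fix $y$. Since $\delta<\iota$, the ball $B(y,\delta)$ has smooth boundary and $H(\cdot,y)$ is smooth on its closure. On the boundary $h=\eta(R^2)=0$ and $\nabla_xh=L\eta'(R^2)\nabla_xr^2=0$, so $H$ and $\nabla_xH$ vanish there. Green's formula on $B(y,\delta)$ has no boundary terms:
\begin{equation}\label{eq:green}
\int_M\psi(x)Q(x,y)\,dV(x)=\int_MH(x,y)\,(\Delta+L)\psi(x)\,dV(x)\qquad(\psi\in C^\infty(M)).
\end{equation}
For $\psi=\phi$ the right side is zero. For general $\psi$, integrate \eqref{eq:green} over $y$ and use Fubini's theorem, \eqref{eq:Hmass} and $\int_M\Delta\psi=0$: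
\[
\int_M\psi(x)\Big(\int_MQ(x,y)\,dV(y)\Big)dV(x)=\frac1L\int_M(\Delta+L)\psi\,dV=\int_M\psi\,dV .
\]
The bounded function $\int Q(\cdot,y)\,dV(y)-1$ is orthogonal to all smooth functions, hence zero almost everywhere.
\end{proof}

\begin{proof}[Proof of the upper bounds in Theorem~\ref{thm:eigen}]
For an admissible pair $(\eta,R)$ and $L\ge L_0$, Proposition~\ref{prop:kernel} and Lemma~\ref{lem:glue} give $W_\infty(\phi^+,\phi^-)\le2RL^{-1/2}$. Take the pair of Lemma~\ref{lem:explicit}. For $L<L_0$ we have $W_\infty(\phi^+,\phi^-)\le D\le D\sqrt{L_0}\,L^{-1/2}$. So $W_\infty(\phi^+,\phi^-)\le CL^{-1/2}$ for all $L$ with $C=\max\{2(d+2),D\sqrt{L_0}\}$, and \eqref{eq:holder} gives the bound for every $p$. For the last statement take a pair from Lemma~\ref{lem:sharp} with $R<j+\varepsilon/2$ and let $L_\varepsilon$ be its $L_0$.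
\end{proof}

\begin{remark}\label{rem:hyp}
The eigenvalue equation is used once, in \eqref{eq:green}, and the kernel $Q$ depends on $L$ but not on $\phi$. Compactness makes $\iota$, $D$ and the bounds on $\theta$ uniform. The strict bound $\mathcal A\eta\ge\kappa>0$ makes the main term of order $L$ against errors of order $\sqrt L$; if $\mathcal A\eta$ vanished somewhere, the errors would decide the sign of $Q$ there. Since admissibility forces $R>j$, this construction does not give a constant below $2j$.
\end{remark}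

\section{The lower bound for eigenfunctions}\label{sec:lower}

By \eqref{eq:holder} and \eqref{eq:lip} we need a function $u$ with $\int\phi u$ comparable to $\|\phi\|_1$ and $|\nabla u|\le C\sqrt L$. The function $\operatorname{sgn}\phi$ has the first property but is not Lipschitz. Smoothing it by the heat flow for time $t$ costs only the factor $e^{-tL}$ in the pairing with $\phi$, and produces a gradient of size $t^{-1/2}$.

Recall that $P_tu(x)=e^{t\Delta}u(x)=\int p_t(x,y)u(y)\,dV(y)$, where the heat kernel $p_t(x,y)$ is smooth for $t>0$, positive, symmetric, and $\int p_t(x,y)\,dV(y)=1$. Thus $P_t$ is self-adjoint, preserves nonnegativity, satisfies $\|P_tu\|_\infty\le\|u\|_\infty$ and $P_tP_s=P_{t+s}$, and $\partial_tP_tu=\Delta P_tu=P_t\Delta u$ for smooth $u$. Bochner's formula states that for smooth $w$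
\[
\tfrac12\Delta|\nabla w|^2=|\nabla^2w|^2+\langle\nabla w,\nabla\Delta w\rangle+\operatorname{Ric}(\nabla w,\nabla w).
\]

\begin{lemma}\label{lem:grad}
Let $I(t)=\int_0^te^{-2Ks}ds$. For $u\in L^\infty(M)$ and $t>0$,
\[
\|\nabla P_tu\|_\infty\le(2I(t))^{-1/2}\|u\|_\infty\le(2t)^{-1/2}e^{Kt}\|u\|_\infty .
\]
\end{lemma}

\begin{proof}
Let $u$ be smooth. We interpolate between $(P_tu)^2$ and $P_t(u^2)$. For $0\le s\le t$ put $w_s=P_{t-s}u$, so $\partial_sw_s=-\Delta w_s$, and put $\Psi(s)=P_s(|\nabla w_s|^2)$. Then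
\[
\frac d{ds}P_s(w_s^2)=P_s\big(\Delta(w_s^2)-2w_s\Delta w_s\big)=2\Psi(s).
\]
By Bochner's formula and the curvature bound,
\[
\Psi'(s)=P_s\big(\Delta|\nabla w_s|^2-2\langle\nabla w_s,\nabla\Delta w_s\rangle\big)\ge P_s\big(-2K|\nabla w_s|^2\big)=-2K\Psi(s).
\]
So $e^{2Ks}\Psi(s)$ is nondecreasing at each point, and $\Psi(s)\ge e^{-2Ks}\Psi(0)=e^{-2Ks}|\nabla P_tu|^2$. Integrating the first identity over $[0,t]$,
\[
\|u\|_\infty^2\ge P_t(u^2)-(P_tu)^2=2\int_0^t\Psi(s)\,ds\ge2I(t)\,|\nabla P_tu|^2 .
\]
For $u\in L^\infty$ write $P_tu=P_{t-\epsilon}(P_\epsilon u)$ with $P_\epsilon u$ smooth. Then $\|\nabla P_tu\|_\infty\le(2I(t-\epsilon))^{-1/2}\|u\|_\infty$, and we let $\epsilon\to0$. The second inequality follows from $I(t)\ge te^{-2Kt}$.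
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:eigen}]
Let $u=P_t\operatorname{sgn}\phi$. Since $P_t$ is self-adjoint and $P_t\phi=e^{-tL}\phi$, we have $\int\phi u=e^{-tL}\int\phi\operatorname{sgn}\phi=2m\,e^{-tL}$. Lemma~\ref{lem:grad} and \eqref{eq:lip} give
\[
W_1(\phi^+,\phi^-)\ge2m\,\sqrt{2t}\,e^{-tL-Kt}.
\]
The factor $\sqrt t\,e^{-tL}$ is largest at $t=1/(2L)$, and this choice gives $W_1(\phi^+,\phi^-)\ge2e^{-\frac12-\frac K{2L}}L^{-1/2}m$. The bound for all $p\in[1,\infty]$ follows from \eqref{eq:holder}. This completes the proof of Theorem~\ref{thm:eigen}.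
\end{proof}

On the circle $K=0$, and the constant $2e^{-1/2}$ may be compared with the constant $2$ of Example~\ref{ex:circle}.

\section{Spectral windows for finite $p$}\label{sec:windows}

When $f$ mixes several eigenvalues, no single operator $\Delta+L$ annihilates it and $P_t$ does not act on it as a scalar. Both proofs are repaired by functions of the Laplacian, and we need pointwise bounds for their kernels.

\subsection{Kernels of functions of the Laplacian}

Let $(e_i)_{i\ge0}$ be a real orthonormal basis of $L^2(M)$ with $-\Delta e_i=\lambda_ie_i$; $e_0$ is constant. For bounded $F$ on $[0,\infty)$, the operator $F(-\Delta)$ multiplies the $i$th coefficient by $F(\lambda_i)$; it is self-adjoint for real $F$ and has $L^2$ norm at most $\sup|F|$. The heat kernel is $p_t(x,y)=\sum_ie^{-t\lambda_i}e_i(x)e_i(y)$, and by the Cauchy--Schwarz inequality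
\begin{equation}\label{eq:abs}
\sum_ie^{-t\lambda_i}|e_i(x)e_i(y)|\le p_t(x,x)^{1/2}p_t(y,y)^{1/2}.
\end{equation}
Hence, if $|F(\lambda)|\le Ce^{-\lambda/4}$, the series $F(-\Delta/L)(x,y):=\sum_iF(\lambda_i/L)e_i(x)e_i(y)$ converges absolutely and boundedly, and it is the integral kernel of $F(-\Delta/L)$. We use three facts.
\begin{itemize}
\item \emph{Gaussian bounds} \cite{LY}. For each $T<\infty$ there are $c,C$, depending on $T$, with
\begin{equation}\label{eq:gauss}
ct^{-d/2}e^{-Cr(x,y)^2/t}\le p_t(x,y)\le Ct^{-d/2}e^{-cr(x,y)^2/t}\qquad(0<t\le T).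
\end{equation}
\item \emph{Finite propagation speed.} For $u\in L^2(M)$ and $s\in\mathbb R$, the function $\cos(s\sqrt{-\Delta})u$, which is the solution at time $s$ of the wave equation with initial value $u$ and zero initial velocity, vanishes almost everywhere outside the closed $|s|$-neighborhood of the support of $u$.
\item \emph{Volume growth.} $V(B(x,\rho))\le C\rho^d$ for all $x$ and $\rho>0$: use normal coordinates for $\rho\le\iota/2$ and $V(M)<\infty$ otherwise. Splitting $M$ into $B(x,\rho)$ and the shells $2^{k-1}\rho\le r<2^k\rho$, $k\ge1$, we get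
\begin{equation}\label{eq:vol}
\int_M\Big(1+\frac{r(x,y)}\rho\Big)^{-d-1}dV(y)\le C\rho^d\Big(1+\sum_{k\ge1}2^{kd}2^{-(k-1)(d+1)}\Big)\le C\rho^d .
\end{equation}
\end{itemize}

A smooth even function of $\sqrt{-\Delta}$ is a superposition of wave propagators, with little weight on long times, so it moves little mass far. This is an $L^2$ statement; a heat factor on each side turns it into a pointwise one.

\begin{lemma}\label{lem:mult}
Let $L_*>0$ and $N\in\mathbb N$. Let $F:[0,\infty)\to\mathbb R$ be such that $G(\tau)=F(\tau^2)e^{\tau^2/4}$ is in $C^\infty(\mathbb R)$ and $\|G\|_{(N)}:=\sum_{i=0}^{N+2}\|G^{(i)}\|_{L^1(\mathbb R)}<\infty$. Then for $L\ge L_*$ and all $x,y$,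
\[
|F(-\Delta/L)(x,y)|\le C_{N,L_*}\|G\|_{(N)}\,L^{d/2}\big(1+\sqrt L\,r(x,y)\big)^{-N}.
\]
\end{lemma}

\begin{proof}
Let $\hat G(t)=\int G(\tau)e^{-it\tau}d\tau$. Integration by parts gives $|t|^i|\hat G(t)|\le\|G^{(i)}\|_{L^1}$ for $i\le N+2$, so $(1+|t|)^{N+2}|\hat G(t)|\le C\|G\|_{(N)}$ and
\begin{equation}\label{eq:Ghat}
\int_{\mathbb R}(1+|t|)^N|\hat G(t)|\,dt\le C\|G\|_{(N)} .
\end{equation}
As $G$ is even, Fourier inversion reads $G(\tau)=\frac1{2\pi}\int\hat G(t)\cos(t\tau)\,dt$; in particular $G$ is bounded and the kernel is defined. Let $u_x=p_{1/(8L)}(x,\cdot)$, whose $i$th coefficient is $e^{-\lambda_i/(8L)}e_i(x)$. Since $F(\lambda)=e^{-\lambda/8}G(\sqrt\lambda)e^{-\lambda/8}$,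
\[
F(-\Delta/L)(x,y)=\big\langle G(\sqrt{-\Delta/L})u_y,u_x\big\rangle=\frac1{2\pi}\int_{\mathbb R}\hat G(t)\,\big\langle S_tu_y,u_x\big\rangle\,dt,\qquad S_t=\cos\big(tL^{-1/2}\sqrt{-\Delta}\big);
\]
sum and integral may be exchanged because $\hat G\in L^1$ and $u_x,u_y\in L^2$.

Let $\rho=r(x,y)$. Split $u_x=u_x'+u_x''$, where $u_x'$ is the restriction of $u_x$ to $B(x,\rho/4)$, and split $u_y$ in the same way about $y$. By \eqref{eq:gauss} with $T=1/(4L_*)$ and $\int u_x=1$,
\[
\|u_x\|_2^2=p_{1/(4L)}(x,x)\le CL^{d/2},\qquad\|u_x''\|_2^2\le\sup_{r(x,z)\ge\rho/4}u_x(z)\le CL^{d/2}e^{-cL\rho^2},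
\]
and the same bounds hold at $y$. Write $\langle S_tu_y,u_x\rangle=\langle S_tu_y',u_x'\rangle+\langle S_tu_y',u_x''\rangle+\langle S_tu_y'',u_x\rangle$. Since $S_t$ is an $L^2$ contraction, the first term is at most $CL^{d/2}$ and the other two are at most $CL^{d/2}e^{-cL\rho^2}$ in absolute value. If $|t|L^{-1/2}<\rho/2$, then $S_tu_y'$ vanishes outside $B(y,3\rho/4)$, which is disjoint from $B(x,\rho/4)$, and the first term is zero. Therefore
\[
|F(-\Delta/L)(x,y)|\le CL^{d/2}\Big(\int_{|t|\ge\sqrt L\rho/2}|\hat G|\,dt+e^{-cL\rho^2}\int_{\mathbb R}|\hat G|\,dt\Big).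
\]
In the first integral $1\le(1+|t|)^N(1+\sqrt L\rho/2)^{-N}$, and $e^{-cL\rho^2}\le C(1+\sqrt L\rho)^{-N}$. Now apply \eqref{eq:Ghat}.
\end{proof}

\subsection{The lower bound without high frequencies}

We replace $P_t$ by a smooth spectral cutoff that fixes $f$, and factor a heat operator out of it in order to apply Lemma~\ref{lem:grad}.

\begin{proof}[Proof of Theorem~\ref{thm:window}\textup{(b)}]
Fix $\chi\in C_c^\infty([0,\infty))$ with $\chi=1$ on $[0,1]$, and let $F(\lambda)=\chi(\lambda)e^\lambda$. Then $G(\tau)=\chi(\tau^2)e^{5\tau^2/4}$ is smooth with compact support. Lemma~\ref{lem:mult} with $N=d+1$, $L_*=\lambda_1$, and \eqref{eq:vol} with $\rho=\Lambda^{-1/2}$ give $\int|F(-\Delta/\Lambda)(x,y)|\,dV(y)\le C$ for all $x$. So $w=F(-\Delta/\Lambda)\operatorname{sgn}f$ satisfies $\|w\|_\infty\le C$. Let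
\[
u=P_{1/\Lambda}w=\chi(-\Delta/\Lambda)\operatorname{sgn}f .
\]
Lemma~\ref{lem:grad} with $t=1/\Lambda\le1/\lambda_1$ gives $\|\nabla u\|_\infty\le Ce^{K/\lambda_1}\sqrt\Lambda$. The hypothesis on the spectrum means that $\chi(-\Delta/\Lambda)f=f$, so by self-adjointness $\int fu=\int f\operatorname{sgn}f=2m$. By \eqref{eq:lip}, $W_1(f^+,f^-)\ge c\Lambda^{-1/2}m$, and \eqref{eq:holder} with $m^{1/p}\ge\frac12\|f\|_1^{1/p}$ finishes the proof.
\end{proof}

\subsection{The upper bound without low frequencies}

To satisfy (ii) of Lemma~\ref{lem:glue} for all $f$ as in (a), we take $Q(\cdot,y)$ in the span of the $e_i$ with $\lambda_i<L$. We need such a kernel that is nonnegative and has $p$th moment $O(L^{-p/2})$.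

\begin{example}\label{ex:fejer}
On $\mathbb R/2\pi\mathbb Z$, the function $\Phi_k(u)=\big(\sin(ku/2)/\sin(u/2)\big)^2=\sum_{|l|<k}(k-|l|)e^{ilu}$ is a nonnegative trigonometric polynomial of degree $k-1$. For $|u|\le\pi$ we have $|u|/\pi\le|\sin(u/2)|\le|u|/2$, so $\Phi_k\le\min\{k,\pi/|u|\}^2$, and $\Phi_k\ge(2k/\pi)^2$ for $|u|\le\pi/k$. Fix an integer $q$ with $2q>p+1$. Then $\int\Phi_k^q\ge ck^{2q-1}$ and $\int|u|^p\Phi_k^q\le Ck^{2q-p-1}$. With $k=\lceil\sqrt L/q\rceil$ the degree $q(k-1)$ of $\Phi_k^q$ is less than $\sqrt L$, so $Q(x,y)=\Phi_k^q(x-y)/\int\Phi_k^q$ satisfies (i) and (ii) and has $p$th moment at most $Ck^{-p}\le CL^{-p/2}$. This proves (a) on the circle.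
\end{example}

The example uses products of trigonometric polynomials, so on $M$ we obtain positivity in another way; two features persist, a polynomial tail whose order grows with $p$, and a spectral scale smaller than $L$ by a factor depending on $p$. We start from a positive kernel and subtract its high frequencies. The result stays nonnegative if the subtracted part is dominated pointwise by the original kernel. Lemma~\ref{lem:mult} bounds the subtracted part by a small constant times a negative power of $1+\sqrt L\,r$. The lower bound \eqref{eq:gauss} for a single heat kernel decays faster than any power and cannot absorb this, so we average heat kernels over long times to get a tail that is heavy enough to dominate and light enough to have a $p$th moment.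

\begin{proof}[Proof of Theorem~\ref{thm:window}\textup{(a)}]
If $f=0$ there is nothing to prove. Constants may depend on $p$. Let
\[
\gamma(\lambda)=p\int_1^\infty e^{-s\lambda}s^{-p-1}\,ds,\qquad\gamma(0)=1,\qquad0<\gamma(\lambda)\le e^{-\lambda},
\]
and let $L'\ge1$. By \eqref{eq:abs} and Fubini's theorem, $\gamma(-\Delta/L')(x,y)=p\int_1^\infty p_{s/L'}(x,y)\,s^{-p-1}ds$. Put $T=2+2D^2$ and $r=r(x,y)$.

\emph{Step 1: lower bound.} Let $S=1+L'r^2$ and keep only $s\in[S,2S]$. There $s/L'\le2/L'+2r^2\le T$ and $r^2/(s/L')=L'r^2/s\le1$, so \eqref{eq:gauss} gives $p_{s/L'}(x,y)\ge cL'^{\,d/2}s^{-d/2}$. The interval has length $S$, hence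
\begin{equation}\label{eq:glower}
\gamma(-\Delta/L')(x,y)\ge cL'^{\,d/2}\,S\,(2S)^{-d/2-p-1}\ge cL'^{\,d/2}(1+L'r^2)^{-d/2-p}.
\end{equation}

\emph{Step 2: moments.} We claim $\int r^pp_t(x,y)\,dV(y)\le Ct^{p/2}$ for all $t>0$. For $t\le T$ use \eqref{eq:gauss}, the inequality $\xi^pe^{-c\xi^2}\le C(1+\xi)^{-d-1}$ with $\xi=r/\sqrt t$, and \eqref{eq:vol} with $\rho=\sqrt t$. For $t\ge T$ the integral is at most $D^p\le t^{p/2}$. Hence
\begin{equation}\label{eq:gmoment}
\int_Mr^p\,\gamma(-\Delta/L')(x,y)\,dV(y)\le CL'^{-p/2}\,p\int_1^\infty s^{-p/2-1}ds=2CL'^{-p/2}.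
\end{equation}

\emph{Step 3: the high frequencies are dominated.} Fix $\chi\in C^\infty([0,\infty))$ with $\chi=1$ on $[0,\frac12]$ and $\chi=0$ on $[1,\infty)$, and for $B\ge2$ let $F_B(\lambda)=\gamma(\lambda)(1-\chi(\lambda/B))$. It vanishes for $\lambda\le B/2$, and $B/2\ge1$. For $\lambda,s\ge1$ we have $s\lambda\ge\max\{s,\lambda\}\ge(s+\lambda)/2$, so
\[
|\gamma^{(k)}(\lambda)|\le p\int_1^\infty s^{k-p-1}e^{-s\lambda}ds\le e^{-\lambda/2}\,p\int_1^\infty s^{k-p-1}e^{-s/2}ds=C_ke^{-\lambda/2}\qquad(\lambda\ge1).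
\]
The derivatives of $\chi(\lambda/B)$ are bounded uniformly in $B\ge2$, so $g_B(\lambda)=F_B(\lambda)e^{\lambda/4}$ satisfies $|g_B^{(k)}(\lambda)|\le C_ke^{-\lambda/4}$ uniformly in $B$. The function $G_B(\tau)=g_B(\tau^2)$ is smooth on $\mathbb R$, and $G_B^{(i)}$ is a sum of terms $g_B^{(k)}(\tau^2)$, $k\le i$, times fixed polynomials of degree at most $i$. Thus $|G_B^{(i)}(\tau)|\le C_i(1+|\tau|)^ie^{-\tau^2/4}$, and $G_B^{(i)}=0$ for $\tau^2<B/2$. Fix an integer $N\ge d+2p$. Then $\|G_B\|_{(N)}\to0$ as $B\to\infty$. Since $(1+\xi)^2\ge1+\xi^2$ for $\xi\ge0$, Lemma~\ref{lem:mult} with $L_*=1$ gives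
\[
|F_B(-\Delta/L')(x,y)|\le C\|G_B\|_{(N)}L'^{\,d/2}(1+L'r^2)^{-d/2-p}.
\]
Comparing with \eqref{eq:glower}, we fix $B=B(p,M,g)$ such that
\begin{equation}\label{eq:dom}
|F_B(-\Delta/L')(x,y)|\le\gamma(-\Delta/L')(x,y)\qquad\text{for all }L'\ge1\text{ and all }x,y .
\end{equation}

\emph{Step 4: the kernel.} Let $L\ge B$ and $L'=L/B\ge1$. Since $\gamma(\lambda)-F_B(\lambda)=\gamma(\lambda)\chi(\lambda/B)$ and $L'B=L$,
\[
Q(x,y):=\gamma(-\Delta/L')(x,y)-F_B(-\Delta/L')(x,y)=\sum_{\lambda_i<L}\gamma(\lambda_i/L')\,\chi(\lambda_i/L)\,e_i(x)e_i(y),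
\]
a finite sum of smooth functions. By \eqref{eq:dom}, $0\le Q\le2\gamma(-\Delta/L')(\cdot,\cdot)$. Only $i=0$ survives integration in $y$, so $\int Q(x,y)\,dV(y)=\gamma(0)\chi(0)=1$. The hypothesis on $f$ gives $\int f(x)Q(x,y)\,dV(x)=0$ for all $y$. By \eqref{eq:gmoment}, $\int r^pQ(x,y)\,dV(y)\le CB^{p/2}L^{-p/2}$. Lemma~\ref{lem:glue} yields $W_p(f^+,f^-)\le CL^{-1/2}m^{1/p}$. For $L<B$, \eqref{eq:holder} gives $W_p(f^+,f^-)\le Dm^{1/p}\le D\sqrt B\,L^{-1/2}m^{1/p}$.
\end{proof}

\section{Failure of the upper bound for $p=\infty$}\label{sec:infty}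

If $f>0$ on a ball $B(x_0,\rho)$, the mass near its center has to leave the ball. Indeed, let $\pi$ be a coupling and $0<\epsilon<\rho$. The set $B(x_0,\epsilon)\times M$ has measure $\int_{B(x_0,\epsilon)}f^+>0$, and $\pi$-almost every $(x,z)$ has $z\notin B(x_0,\rho)$ because $f^-=0$ there. So $r(x,z)\ge\rho-\epsilon$ on a set of positive $\pi$-measure, and letting $\epsilon\to0$,
\begin{equation}\label{eq:ball}
f>0\text{ on }B(x_0,\rho)\quad\Longrightarrow\quad W_\infty(f^+,f^-)\ge\rho .
\end{equation}
For an eigenfunction, the kernel of Proposition~\ref{prop:kernel} forbids such balls once $\rho\ge RL^{-1/2}$ and $L\ge L_0$. The spectral conditions of Theorem~\ref{thm:window} do not: a function may be positive on a large ball and meet the conditions by being large elsewhere. For finite $p$ this does not contradict (a), since $W_p$ weighs each trip by the mass that makes it.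

We use Aronszajn's unique continuation theorem in the following form: a solution of $-\Delta e=\mu e$ on the connected manifold $M$ that vanishes on a nonempty open set vanishes identically.

\begin{proof}[Proof of Theorem~\ref{thm:window}\textup{(c)}]
\emph{The supremum is $D$.} The bound $W_\infty\le D$ is part of \eqref{eq:holder}. Choose $x_0,x_1$ with $r(x_0,x_1)=D$, let $0<\rho<D$, and let $U=\{x:r(x_0,x)>\rho\}$, an open set containing $x_1$. Let $E$ be the real span of the $e_i$ with $\lambda_i<L$; it is finite-dimensional and contains the constants.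

An element $e\in E$ that vanishes on $U$ is zero. To see this, write $e=\sum_{l=1}^ne^{(l)}$ with $-\Delta e^{(l)}=\mu_le^{(l)}$ and $\mu_1,\dots,\mu_n$ distinct. Applying $(-\Delta)^k$ gives $\sum_l\mu_l^ke^{(l)}=0$ on $U$ for $k=0,\dots,n-1$. The Vandermonde matrix $(\mu_l^k)$ is invertible, so each $e^{(l)}$ vanishes on $U$, and then on $M$ by unique continuation.

Consider the linear map $C_c^\infty(U)\to E^*$ that sends $\psi$ to the functional $e\mapsto\int\psi e$. If its image were a proper subspace, some $e\ne0$ in $E$ would satisfy $\int\psi e=0$ for all $\psi\in C_c^\infty(U)$, and so vanish on $U$. Hence the map is onto, and there is a real $\psi\in C_c^\infty(U)$ with $\int\psi e=-\int_{B(x_0,\rho)}e$ for all $e\in E$. The bounded function $f=1_{B(x_0,\rho)}+\psi$ is orthogonal to $E$ and equals $1$ on $B(x_0,\rho)$. By \eqref{eq:ball}, $W_\infty(f^+,f^-)\ge\rho$, and we let $\rho\uparrow D$. As $D$ does not decrease with $L$, no bound $CL^{-1/2}$ holds.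

\emph{Windows on the circle.} Let $\Lambda_0>1$ and $\ell>0$. We claim that the constant $1$ lies in the closure, in the real space $C([-\ell,\ell])$, of the span of the functions $\cos\xi x$ with $\xi\in\mathbb Q\cap[1,\sqrt{\Lambda_0}]$. By the Hahn--Banach and Riesz representation theorems it suffices to show that a finite signed measure $\nu$ on $[-\ell,\ell]$ that annihilates these functions annihilates $1$. The function $\xi\mapsto\int\cos(\xi x)\,d\nu(x)$ is entire, and it vanishes on a set with accumulation points because $\sqrt{\Lambda_0}>1$. So it vanishes identically, and its value at $\xi=0$ is $\int1\,d\nu$. This proves the claim.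

Hence there is a finite sum with $\sum_kc_k\cos(\xi_kx)>\frac12$ on $[-\ell,\ell]$, where $c_k\in\mathbb R$ and $\xi_k\in\mathbb Q\cap[1,\sqrt{\Lambda_0}]$. Let $n>\ell/\pi$ be a multiple of a common denominator of the $\xi_k$, and put $f(x)=\sum_kc_k\cos(n\xi_kx)$. The numbers $n\xi_k$ are integers in $[n,n\sqrt{\Lambda_0}]$, so $f$ is a function on $\mathbb R/2\pi\mathbb Z$ with spectrum in $[L,\Lambda_0L]$, $L=n^2$. It is positive on $[-\ell/n,\ell/n]\subset(-\pi,\pi)$, which contains the ball $B(0,\ell/n)$. By \eqref{eq:ball}, $W_\infty(f^+,f^-)\ge\ell L^{-1/2}$. Since $\ell$ is arbitrary, no constant $C(\Lambda_0)$ exists.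
\end{proof}

\begin{thebibliography}{9}

\bibitem{CMO}
Tom Carroll, Xavier Massaneda and Joaquim Ortega-Cerd\`a,
\emph{An enhanced uncertainty principle for the Vaserstein distance},
arXiv:2003.03165 (2020).

\bibitem{LY}
Li and Yau, Acta Math. \textbf{156} (1986).

\end{thebibliography}
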